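# Sofic shifts that cost entropy to cover

## Guessing yes: covers of equal entropy in two easy cases

A sofic shift is what remains of a shift of finite type after some of the information in its symbols has been erased. The hidden information may carry entropy of its own. Can one always arrange the hiding so that it carries none? The natural first guess is yes. We make the question precise and then test the guess.

Fix a finite alphabet $\Sigma$ and $d\ge 1$. Give $\Sigma^{\mathbb Z^d}$ the product topology and the shift action $\sigma^{v}(x)_{u}=x_{u+v}$. A *shift space* is a nonempty, closed, shift-invariant subset of $\Sigma^{\mathbb Z^d}$. A *shift of finite type* (SFT) is a shift space given by finitely many forbidden finite patterns. A *factor map* is a continuous, surjective, shift-commuting map; equivalently it is a block map, computed at each site from a finite window. A *sofic shift* is the image of an SFT under a factor map. An *SFT cover* of a sofic shift $Y$ is an SFT $X$, over some finite alphabet and in the same dimension, together with a factor map from $X$ onto $Y$.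

Let $B_m(Y)$ be the set of patterns of shape $[0,m)^d$ occurring in points of $Y$, where $[0,m)=\{0,\dots,m-1\}$. The *entropy* is
$$h(Y)=\lim_{m\to\infty}\frac1{m^d}\log|B_m(Y)|.$$
Since $|B_{km}(Y)|\le|B_m(Y)|^{k^d}$, letting $k\to\infty$ gives $h(Y)\le m^{-d}\log|B_m(Y)|$ for every $m$. Hence the limit is also the infimum. If $X$ factors onto $Y$ with window inside $[-w,w]^d$, then $|B_m(Y)|\le|B_{m+2w}(X)|$. So $h(X)\ge h(Y)$, and conjugate shifts have equal entropy. Also $|B_m(Y\times Z)|=|B_m(Y)||B_m(Z)|$, so $h(Y\times Z)=h(Y)+h(Z)$.

A theorem of Desai says that for every $\varepsilon>0$ a sofic shift $Y$ has an SFT cover $X$ with $h(X)<h(Y)+\varepsilon$. The question is whether the infimum is attained: does every sofic $Y$ have an SFT cover with $h(X)=h(Y)$, an *equal entropy cover*? It appears as an open question in Ilkka Törmä, "Countable Sofic Shifts with a Periodic Direction", arXiv:1809.03717 (2018). Desai's theorem already makes "yes" plausible. Here are two more pieces of evidence.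

Before the tests we fix a normal form for covers, which is used throughout. Let $e_1,\dots,e_d$ be the unit vectors; the neighbors of $u$ are the sites $u\pm e_i$.

**Definition.** A *nearest-neighbor* SFT over $A$ is given by sets $H_i\subset A^2$ of allowed pairs at $(u,u+e_i)$, for $i=1,\dots,d$. A pattern on $R\subset\mathbb Z^d$ is *locally admissible* if all adjacent pairs inside $R$ are allowed.

For example, $A=\{0,1\}$ and $H_1=H_2=\{0,1\}^2\setminus\{(1,1)\}$ give the arrangements of 1's on $\mathbb Z^2$ with no two adjacent.

**Lemma 1 (recoding).** Let $\varphi:X\to Y$ be an SFT cover. Then $X$ is conjugate to a nearest-neighbor SFT on which the cover becomes a one-block map.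

*Proof.* Replacing $\varphi$ by $\varphi\circ\sigma^{v}$, we may assume that its window lies in $[0,N)^d$. Enlarge $N$ until translates of all forbidden patterns of $X$ fit into $[0,N)^d$. Let $X^{[N]}$ have as symbols the patterns on $[0,N)^d$ with no forbidden subpattern, and let $(P,P')$ be allowed in direction $e_i$ if $P(a)=P'(a-e_i)$ whenever $a_i\ge1$. In a point $(P_u)$ of this nearest-neighbor SFT put $x_u=P_u(0)$. Moving one step at a time, the overlap condition gives $P_u(a)=x_{u+a}$ for all $a\in[0,N)^d$. So $x$ has no forbidden pattern, that is, $x\in X$. Conversely, $x\in X$ gives the point $P_u=x|_{u+[0,N)^d}$. This is a conjugacy, and $\varphi(x)_u$ is a function of the single symbol $P_u$. $\square$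

For instance, if $d=1$ and $111$ is the only forbidden word, take $N=3$: the symbols are the seven other words of length 3, and $abc$ may be followed by $bcd$.

**Test 1: dimension one.** The guess is right. Let $Y$ be sofic on $\mathbb Z$, let $X$ be a nearest-neighbor SFT over $A$ covering $Y$ by a one-block map $\Phi$, and delete from $A$ the symbols that do not occur in $X$. Build a graph whose vertices are the nonempty subsets $S\subset A$. For each symbol $y$, put an edge labeled $y$ from $S$ to
$$S_y=\{b\in A:\ \Phi(b)=y,\ ab\text{ allowed for some }a\in S\}$$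
whenever $S_y\neq\emptyset$. The bi-infinite paths form an SFT $X_G$, with the labels as a block map.

* *The labels lie in $Y$.* Let a finite path start at $S$ and carry labels $y_1,\dots,y_m$. Pick $b_m$ in its last vertex and go backward to get an allowed word $a_0b_1\cdots b_m$ with $\Phi(b_i)=y_i$. It extends to a point of $X$, because $a_0$ and $b_m$ occur in $X$. So every label word is a word of $Y$, and $Y$ is closed.
* *Every $y=\Phi(x)\in Y$ is a label sequence.* Starting at the vertex $A$ and reading $y_{-N},\dots,y_N$ gives a path, since the vertex reached after $y_j$ contains $x_j$. Let $N\to\infty$ and use compactness.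
* *The entropies agree.* Each vertex has at most one outgoing edge with a given label. So a path is determined by its first vertex and its label word, and $|B_m(X_G)|\le2^{|A|}|B_m(Y)|$.

This is the classical construction of a right-resolving presentation (Coven–Paul, *Sofic systems*, Israel J. Math. 20 (1975); Lind–Marcus, *An Introduction to Symbolic Dynamics and Coding*, Thm 3.3.2 and Prop. 4.1.13). It reads the symbols in a linear order, so as written it says nothing about $\mathbb Z^2$.

**Test 2: at most one 1 in the plane.** Let $Y\subset\{0,1\}^{\mathbb Z^2}$ consist of the configurations with at most one 1. Its entropy is $0$. Use two hidden fields $F_1,F_2\in\{-1,0,1\}$ with $F_i$ constant in the other direction, and in direction $e_i$ allow only the transitions $-1\to-1$, $-1\to0$, $0\to1$, $1\to1$. Along its own direction $F_i$ is $\cdots-1,-1,0,1,1\cdots$, or constant $-1$, or constant $1$. Output $1$ where $F_1=F_2=0$. This is an SFT cover of $Y$. A word of length $m$ in such a field takes $m+2$ values, so $|B_m|=(m+2)^2$ and the cover has entropy $0$. Again the guess is right. Keep these sign fields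 in mind; they return in the counterexample.

## The theorems

The guess is wrong in every dimension $d\ge2$.

**Theorem A.** For every $d\ge2$ there is a sofic $\mathbb Z^d$ shift $Y$ with $h(Y)=\log2$ such that every SFT cover $X$ of $Y$ has $h(X)>\log2$.

A real number is *right recursively enumerable* if it is the limit of a computable decreasing sequence of rationals. Here "decreasing" means nonincreasing. Every computable number such as $\log2$ has this property. So does $1-\sum2^{-i}$, summed over those $i\ge1$ for which the $i$-th program halts: at stage $j$, subtract the terms $i\le j$ whose program halts within $j$ steps.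

**Theorem B.**

1. *(Dimension and alphabet.)* All sofic shifts in $\Sigma^{\mathbb Z^d}$ have equal entropy covers if and only if $d=1$ or $|\Sigma|=1$. In particular, binary counterexamples exist for every $d\ge2$.
2. *(Positive entropies.)* Let $d\ge2$ and $h>0$. There is a $\mathbb Z^d$ sofic shift of entropy $h$ with no equal entropy cover if and only if $h$ is the entropy of some $\mathbb Z^d$ sofic shift (equivalently, $h$ is right recursively enumerable).
3. *(Quantitative gap.)* For the $Y$ of Theorem A there is a constant $C_d$ such that every nearest-neighbor SFT $X$ on $c$ symbols which covers $Y$ by a one-block map has $h(X)\ge\log2+\exp(-C_d(\log c)^d)$.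

The case $h(Y)=0$ with $d\ge2$ is not settled by this argument.

## Two halves of a cell, and what their common border can say

Cut $\mathbb Z^d$ into cubic cells of side $r$ and fill each cell with bits. Reflect a cell by swapping the first two coordinates:
$$\tau(x_1,x_2,x_3,\dots,x_d)=(x_2,x_1,x_3,\dots,x_d).$$
Call $\pi\in\{0,1\}^{[0,r)^d}$ *symmetric* if $\pi\circ\tau=\pi$. Put $T=\{x\in[0,r)^d:x_1<x_2\}$ and $D=\{x\in[0,r)^d:x_1=x_2\}$, so that $[0,r)^d=T\sqcup\tau T\sqcup D$. Also put
$$M=M_r=|T|=\tfrac12r^{d-1}(r-1),\qquad n=2^{M},\qquad 2M+|D|=r^d.$$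
A cell content is a triple $(p,q,\epsilon)$: $p\in\{0,1\}^T$ is read on $T$, $q\in\{0,1\}^T$ is read on $\tau T$ (so $q(x)$ is the bit at $\tau x$), and $\epsilon\in\{0,1\}^D$. It is symmetric exactly when $p=q$. So $2^{r^d}(1-\frac1n)$ contents are non-symmetric. For $d=2$ and $r=2$ we have $T=\{(0,1)\}$ and $n=2$: a content is non-symmetric if and only if its bits at $(0,1)$ and $(1,0)$ differ, which happens for $8$ of the $16$ contents.

Now compare two conditions on the cells, required for all sizes $r$ at once. A cover sees the two halves $p$ and $q$ communicate only through the boundary of $T$, which has $O(r^{d-1})$ sites, whereas $p$ has $2^{\Theta(r^d)}$ possible values.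

*All cells symmetric* cannot be enforced by a sofic shift. Suppose that the grid of side $r$ is marked, that exactly the symmetric contents are allowed for every $r$, and that a nearest-neighbor SFT on $c$ symbols is a one-block cover. For each $p$ choose a preimage $x_p$ of the configuration with contents $(p,p,0)$ in one cell and $0$ elsewhere. Let $R$ be the copy of $T$ in that cell, and let $\partial R$ be the sites of $R$ having a neighbor outside $R$. If $2^{M}>c^{|\partial R|}$, two of these points $x_p,x_{p'}$ with $p\ne p'$ agree on $\partial R$. Replacing the inside of $R$ in $x_{p'}$ by that of $x_p$ gives an admissible point with content $(p,p',0)$, which is not symmetric. This is a contradiction for large $r$.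

*All cells non-symmetric* can be enforced, because a difference has a cheap certificate: point at one $z$ where the bits at $z$ and $\tau z$ differ. In a swapping argument, the pairs $(p,q)$ compatible with a given boundary pattern form a rectangle $P_\beta\times Q_\beta$ that avoids the diagonal, and such rectangles can cover everything off the diagonal. The $2M$ rectangles $\{p(x)=b\}\times\{q(x)=1-b\}$ do so. So swapping gives no contradiction.

The certificate is not unique, however. A pair $(p,q)$ has $2d_H(p,q)$ possible sites $z$, where $d_H$ is Hamming distance. Could a cleverer cover make certificates unique? Suppose each off-diagonal $(p,q)$ had exactly one certificate. Then the off-diagonal would be *partitioned* into at most $c^{|\partial R|}$ rectangles, so $J-I$ ($J$ the all-ones $n\times n$ matrix) would have rank at most $c^{|\partial R|}$. But $J-I$ has eigenvalues $n-1$ and $-1$, hence rank $n$. For large $r$ this is impossible.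

This is the right tool, but it does not yet prove anything about entropy. Let $V(p,q)$ be the number of certificates. To beat $\log2$ per site we need $\sum_{p,q}V(p,q)>n^2$, since $n^2$ is the count for completely free bits. Forbidding the diagonal leaves only $n(n-1)$ pairs. Knowing that *some* entry is at least $2$ gives just $\sum V\ge n(n-1)+1\le n^2$. Two things are missing:

* a quantitative version: low rank must force an excess larger than $n$, not merely larger than $0$;
* a way to treat many cells together, since in a general cover the hidden data of different cells interact, and numbers of preimages need not multiply.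

Both will be supplied. It is also clear why all $r$ must occur in one shift: for a single $r$, with the grid of side $r$ marked, the condition is checked on windows of bounded size. The shift of all such configurations is then itself an SFT and covers itself.

## The shift $Y$

Fix $d\ge2$. The visible symbols are $(\alpha_1,\dots,\alpha_d,\delta,\omega)\in\Sigma_0=\{0,1\}^{d+2}$: grid marks $\alpha_i$, a diagonal mark $\delta$, and a bit $\omega$. The SFT $X^0$ has symbols $(\alpha_1,\dots,\alpha_d,\delta,\omega;F_1,\dots,F_d,G_1,G_2,t)$ with $F_i,G_i\in\{-1,0,1\}$ and $t\in\{0,1\}$. Say that $F_i$ and $G_i$ have *direction* $i$. The fields $F$ locate $z$, the fields $G_1,G_2,F_3,\dots,F_d$ locate $\tau z$, and $t$ carries the bit at $z$ through the cell. The rules, for all $u$, are as follows.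

* **(R1)** $\alpha_i(u)=\alpha_i(u+e_j)$ for $j\ne i$; $\delta(u)=\delta(u+e_1+e_2)$; $\delta(u)=\delta(u+e_j)$ for $j\ge3$.
* **(R2)** For $K\in\{F_1,\dots,F_d,G_1,G_2\}$ of direction $i$: if $\alpha_i(u+e_i)=0$, then $(K(u),K(u+e_i))\in\{(-1,-1),(-1,0),(0,1),(1,1)\}$; if $\alpha_i(u+e_i)=1$, then $K(u)\in\{0,1\}$ and $K(u+e_i)\in\{-1,0\}$.
* **(R3)** For $K$ of direction $i$ and $j\ne i$: if $\alpha_j(u+e_j)=0$, then $K(u)=K(u+e_j)$. For all $j$: if $\alpha_j(u+e_j)=0$, then $t(u)=t(u+e_j)$.
* **(R4)** If $\delta(u)=1$, then $F_1(u)=G_2(u)$ and $F_2(u)=G_1(u)$.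
* **(R5)** If $F_1=\dots=F_d=0$ at $u$, then $\omega(u)=t(u)$. If $G_1=G_2=F_3=\dots=F_d=0$ at $u$, then $\omega(u)=1-t(u)$.

Let $Y\subset\Sigma_0^{\mathbb Z^d}$ be the image of $X^0$ under forgetting $(F,G,t)$.

For $r\ge2$ let $\gamma^{(r)}$ be the marks with $\alpha_i(u)=1\iff r\mid u_i$ and $\delta(u)=1\iff r\mid u_2-u_1$. They satisfy (R1). The cells are $C_v=rv+[0,r)^d$, $v\in\mathbb Z^d$. The shift $Y$ also contains points with other marks, but we need to know only those with marks $\gamma^{(r)}$.

**Lemma 2.** For $r\ge2$: $(\gamma^{(r)},\omega)\in Y$ if and only if the content $x\mapsto\omega(rv+x)$ of every cell $C_v$ is non-symmetric. In particular $Y\ne\emptyset$.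

*Proof.* **From $Y$ to non-symmetric cells.** We read a certificate off a preimage. Take a preimage in $X^0$ and a cell $C_v$ with local coordinates $x\in[0,r)^d$. A step $u\to u+e_j$ inside the cell ends at local coordinate $x_j\ge1$, so $\alpha_j(u+e_j)=0$. By (R3), each $K$ of direction $i$ depends inside the cell only on $x_i$, and $t$ is constant in the cell. Write $K(x_i)$. By the second part of (R2), applied to the steps entering and leaving the cell, $K(0)\in\{-1,0\}$ and $K(r-1)\in\{0,1\}$. By the first part, the transitions in between are $-1\to-1$, $-1\to0$, $0\to1$, $1\to1$. So $K$ reads $-1,\dots,-1,0,1,\dots,1$, with exactly one zero.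

Let $z_i$ be the zero of $F_i$, and let $w_1,w_2$ be the zeros of $G_1,G_2$. The sites with local coordinates $(k,k,0,\dots,0)$ have $\delta=1$, so (R4) gives $F_1(k)=G_2(k)$ and $F_2(k)=G_1(k)$ for all $k\in[0,r)$. Hence $w_2=z_1$ and $w_1=z_2$. All $F_i$ vanish at local coordinate $z=(z_1,\dots,z_d)$, and $G_1,G_2,F_3,\dots,F_d$ vanish at $\tau z$. By (R5), $\omega(rv+z)=t$ and $\omega(rv+\tau z)=1-t$, so the content is non-symmetric.

**From non-symmetric cells to $Y$.** We build a preimage. In each cell choose $z$ with $\omega(rv+z)\ne\omega(rv+\tau z)$ and put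
$$F_i=\operatorname{sgn}(x_i-z_i),\quad G_1=\operatorname{sgn}(x_1-z_2),\quad G_2=\operatorname{sgn}(x_2-z_1),\quad t=\omega(rv+z).$$
The rules hold:

* (R2) inside a cell is clear. Across a wall, values at local coordinate $r-1$ are in $\{0,1\}$ and values at $0$ are in $\{-1,0\}$.
* (R3) holds because inside a cell $K$ depends only on the coordinate $x_i$ of its own direction, and $t$ is constant.
* (R4): $\delta(u)=1$ means $r\mid u_2-u_1$, that is, $x_1=x_2$. Then $F_1=\operatorname{sgn}(x_1-z_1)=\operatorname{sgn}(x_2-z_1)=G_2$, and likewise $F_2=G_1$.
* (R5): in the cell, the first premise holds only at $rv+z$, where $\omega=t$, and the second only at $rv+\tau z$, where $\omega=1-t$.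

Finally, non-symmetric patterns exist for $r\ge2$, because $(0,1,0,\dots,0)\ne(1,0,0,\dots,0)$ are exchanged by $\tau$. $\square$

Check the case $d=2$, $r=2$, $z=(0,1)$. As functions of their coordinate $0,1$ the fields are $F_1=(0,1)$, $F_2=(-1,0)$, $G_1=(-1,0)$, $G_2=(0,1)$. On the diagonal $F_1=G_2$ and $F_2=G_1$. The $F$'s vanish together at $(0,1)$, the $G$'s at $(1,0)$.

**Lemma 3.** $h(Y)=\log2$.

*Proof.* By (R1), $\alpha_i$ depends only on $u_i$ and $\delta$ only on $u_2-u_1$. So the marks on $[0,m)^d$ are given by at most $dm+2m$ bits, and $|B_m(Y)|\le2^{dm+2m}2^{m^d}$. This gives $h(Y)\le\log2$. Conversely, by Lemma 2 the cells of $[0,kr)^d$ under $\gamma^{(r)}$ can be filled independently with non-symmetric contents, so $|B_{kr}(Y)|\ge\big(2^{r^d}(1-2^{-M_r})\big)^{k^d}$. Hence $h(Y)\ge\log2+r^{-d}\log(1-2^{-M_r})$, which tends to $\log2$ as $r\to\infty$. $\square$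

The obvious cover $X^0$ is wasteful. Under $\gamma^{(r)}$ the choices of $z$ in different cells are independent, and $(p,q,\epsilon)$ has $2d_H(p,q)$ of them. Since the average of $d_H$ over all pairs is $M/2$, summing over contents gives $|B_{kr}(X^0)|\ge(2^{r^d}M_r)^{k^d}$. Thus $h(X^0)\ge\log2+r^{-d}\log M_r$, and already $r=3$ gives $M_3=3^{d-1}\ge3$ and $h(X^0)>\log2$. We must show that no cover can avoid such waste.

## Low rank forces large entries

Suppose first that the entries of $V$ are integers with $V_{ii}=0$ and $V_{ij}\ge1$ for $i\neq j$. If all off-diagonal entries inside an index set $S$ equal $1$, then $V_S=J-I$ has rank $|S|$ (when $|S|\ge2$), so $|S|\le\operatorname{rank}V$. Hence *every* set of more than $\operatorname{rank}V$ indices (and at least two) contains an entry that is at least $2$. Excess is therefore not a single accident: it occurs in every $S$ of moderate size, and averaging over $S$ shows that there is a lot of it. For many cells together we need real entries, and there diagonal dominance replaces the integrality.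

**Lemma 4.** Let $2\le s\le n$ and $\mu>0$. Let $V$ be a real $n\times n$ matrix with zero diagonal, all off-diagonal entries $\ge\mu$, and rank $\le s-2$. Then
$$\sum_{i,j}V_{ij}\ \ge\ \mu\,n(n-1)\Big(1+\frac1{s(s-1)}\Big).$$

*Proof.* **Isolate the excess.** Put $E=V/\mu-J+I$. Its diagonal is $0-1+1=0$, and its off-diagonal entries are $V_{ij}/\mu-1\ge0$. Moreover $I-E=J-V/\mu$ has rank at most $1+(s-2)=s-1$.

**Every $s$-set contains excess at least $1$.** Let $|S|=s$. The principal submatrix $(I-E)_S$ is $s\times s$ of rank at most $s-1$, so it is singular. A strictly diagonally dominant matrix is invertible, so $(I-E)_S$ is not strictly diagonally dominant. Its diagonal entries are $1$ and its off-diagonal entries are $-E_{ij}$. Hence some $i\in S$ has $\sum_{j\in S}E_{ij}\ge1$. As $E\ge0$, we get $\sum_{i,j\in S}E_{ij}\ge1$.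

**Average.** Sum over all $S$ of size $s$. Each ordered off-diagonal pair lies in $\binom{n-2}{s-2}$ of them, so
$$\sum_{i,j}E_{ij}\ \ge\ \binom ns\Big/\binom{n-2}{s-2}=\frac{n(n-1)}{s(s-1)}.$$
Finally $\sum V=\mu\big(n(n-1)+\sum E\big)$. $\square$

As a check, let $n=8$ and $V=d_H$ on $\{0,1\}^3$. With $\chi_x(p)=(-1)^{p(x)}$ we have $d_H(p,q)=\frac32-\frac12\sum_x\chi_x(p)\chi_x(q)$, of rank $4$. With $s=6$ and $\mu=1$ the lemma promises $\sum V\ge56(1+\frac1{30})\approx57.9$. The true value is $64\cdot\frac32=96$.

## Counting preimages cell by cell

We prove the entropy bound with an extra sofic factor $Z$, which Theorem B needs. For Theorem A, read $Z$ as a one-point shift.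

**Proposition 5.** Let $Z$ be a sofic $\mathbb Z^d$ shift, and let $X$ be a nearest-neighbor SFT over $A$, $|A|=c$, with a one-block factor map $\Phi$ of $X$ onto $Y\times Z$. Let $r\ge2$ and $s=c^{2dr^{d-1}}+2$, and suppose $n=2^{M_r}\ge s$. Then
$$h(X)\ \ge\ h(Z)+\log2+\frac1{r^d}\log\Big[\Big(1-\frac1n\Big)\Big(1+\frac1{s(s-1)}\Big)\Big].$$

*Proof.* **Step 1: the counting function.** We count hidden patterns above a prescribed visible configuration. Fix $k\ge1$ and $B=[0,kr)^d=\bigcup_{v\in[0,k)^d}C_v$, write $\gamma=\gamma^{(r)}$, fix $\omega^\circ$ with $(\gamma,\omega^\circ)\in Y$, and fix $z\in Z$. For $\omega_B\in\{0,1\}^B$ let $\omega_B\vee\omega^\circ$ equal $\omega_B$ on $B$ and $\omega^\circ$ off $B$. Put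
$$N(\omega_B)=\#\{x|_B:\ x\in X,\ \Phi(x)=(\gamma,\omega_B\vee\omega^\circ,z)\}.$$
Every cell lies inside $B$ or outside it, and the outside cells are non-symmetric by Lemma 2 and the choice of $\omega^\circ$. So Lemma 2 and surjectivity of $\Phi$ give:

* $N(\omega_B)\ge1$ if all cell contents of $\omega_B$ are non-symmetric;
* $N(\omega_B)=0$ if some cell content is symmetric, for then $(\gamma,\omega_B\vee\omega^\circ)\notin Y$.

**Step 2: factorization through a boundary.** This step expresses that the two sides of $R\subset B$ communicate only through
$$\partial R=\{u\in R:\ u\text{ has a neighbor in }\mathbb Z^d\setminus R\}.$$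
We claim that there are functions $a,b\ge0$ with
$$N(\omega_B)=\sum_{\beta\in A^{\partial R}}a(\omega_R,\beta)\,b(\beta,\omega_{B\setminus R}).\tag{1}$$
Let $a(\omega_R,\beta)$ be the number of locally admissible $w\in A^R$ with $\Phi(w)=(\gamma,\omega,z)|_R$ and $w|_{\partial R}=\beta$. Let $b(\beta,\omega_{B\setminus R})$ be the number of $w'\in A^{B\setminus R}$ for which there exists $w''\in A^{\mathbb Z^d\setminus B}$ such that $\beta\cup w'\cup w''$ is locally admissible on $\partial R\cup(\mathbb Z^d\setminus R)$ and $\Phi(w'\cup w'')$ is the restriction of $(\gamma,\omega_B\vee\omega^\circ,z)$ to $\mathbb Z^d\setminus R$.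

Every adjacent pair of sites lies in $R$ or in $\partial R\cup(\mathbb Z^d\setminus R)$: if exactly one of the two is in $R$, it is in $\partial R$. So if $w$ and $w'$ are counted with the same $\beta$, then $w\cup w'\cup w''$ has only allowed pairs. It is therefore a point of $X$, it has the prescribed image, and $w\cup w'$ is counted in $N(\omega_B)$. Conversely, a counted pattern $x|_B$ splits into $w=x|_R$ and $w'=x|_{B\setminus R}$, counted with $\beta=x|_{\partial R}$ and witness $w''=x|_{\mathbb Z^d\setminus B}$. The pair $(w,w')$ determines $\beta$ and $x|_B$. This proves (1).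

**Step 3: set up an induction that does not assume independence.** We free the cells one at a time, and we control only a minimum over the cells not yet freed. Enumerate the cells of $B$ as $1,\dots,L$ with $L=k^d$, and write $\omega_B=(\omega_1,\dots,\omega_L)$. Let
$$V_l(\omega_{l+1},\dots,\omega_L)=\sum_{\omega_1,\dots,\omega_l}N(\omega_1,\dots,\omega_L),$$
the sum running over all contents, and let $\mu_l$ be the minimum of $V_l$ over non-symmetric $\omega_{l+1},\dots,\omega_L$, with $\mu_L=V_L=\sum_{\omega_B}N(\omega_B)$. Then $\mu_0\ge1$ by Step 1. Put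
$$\kappa=2^{r^d}\Big(1-\frac1n\Big)\Big(1+\frac1{s(s-1)}\Big)>0.$$
We claim that
$$\mu_l\ge\kappa\,\mu_{l-1}\qquad(1\le l\le L).\tag{2}$$
By induction we may assume $\mu_{l-1}>0$.

**Step 4: one cell gives a low-rank matrix.** We verify the hypotheses of Lemma 4. Fix non-symmetric $\omega_{l+1},\dots,\omega_L$ and fix $\epsilon\in\{0,1\}^D$. For $p,q\in\{0,1\}^T$ let $\omega_l^{p,q}$ be the content $(p,q,\epsilon)$ of cell $l$: it equals $p(x)$ at $x\in T$, $q(x)$ at $\tau x$, and $\epsilon$ on $D$. Consider the $n\times n$ matrix
$$V(p,q)=V_{l-1}(\omega_l^{p,q},\omega_{l+1},\dots,\omega_L).$$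

* *Diagonal.* If $p=q$, the content $\omega_l^{p,q}$ is symmetric, so all summands vanish and $V(p,p)=0$.
* *Off the diagonal.* If $p\ne q$, the content is non-symmetric, so $V(p,q)\ge\mu_{l-1}>0$.
* *Rank.* Apply (1) with $R$ the copy of $T$ in cell $l$, so $\omega_R=p$, and sum over $\omega_1,\dots,\omega_{l-1}$. The factor $a(p,\beta)$ does not involve these contents, nor $q$. Hence $V(p,q)=\sum_\beta a(p,\beta)\,b'(\beta,q)$, and $\operatorname{rank}V\le c^{|\partial R|}$. Every line parallel to an $e_i$ meets $T$ in an interval. So for each of the $2d$ directions $\pm e_i$, at most one site of $T$ on each of the $r^{d-1}$ lines has its neighbor in that direction outside $T$. Thus $|\partial R|\le2dr^{d-1}$ and $\operatorname{rank}V\le s-2$.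

**Step 5: apply Lemma 4.** Since $2\le s\le n$,
$$\sum_{p,q}V(p,q)\ \ge\ \mu_{l-1}\,n^2\Big(1-\frac1n\Big)\Big(1+\frac1{s(s-1)}\Big).$$
The triples $(p,q,\epsilon)$ run over all contents of cell $l$, so summing over the $2^{|D|}$ choices of $\epsilon$ gives $V_l(\omega_{l+1},\dots,\omega_L)$ on the left. On the right $2^{|D|}n^2=2^{|D|+2M}=2^{r^d}$, so we get $\kappa\mu_{l-1}$. This proves (2).

**Step 6: from preimages to entropy.** By (2), $\sum_{\omega_B}N(\omega_B)=\mu_L\ge\kappa^{k^d}$ for each fixed $z$. All counted patterns lie in $B_{kr}(X)$, and since $\Phi$ is one-block, a pattern on $B$ determines the visible bits on $B$. So patterns counted for different $\omega_B$ are different. For each pattern $\zeta$ of $Z$ on $B$ choose $z^\zeta\in Z$ with $z^\zeta|_B=\zeta$. Patterns counted for different $\zeta$ are different for the same reason. Hence $|B_{kr}(X)|\ge|B_{kr}(Z)|\,\kappa^{k^d}$. Take logarithms, divide by $(kr)^d$ and let $k\to\infty$: $h(X)\ge h(Z)+r^{-d}\log\kappa$. This is the claim. $\square$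

## Volume against surface: Theorem A

The gain per cell is about $s^{-2}$, where $s$ is exponential in the surface $r^{d-1}$. The loss from the forbidden diagonal is $n^{-1}$, where $n$ is exponential in the volume $r^d$. For large cells the gain wins.

**Corollary 6.** If $Z$ is sofic, every SFT cover $X$ of $Y\times Z$ has $h(X)>\log2+h(Z)=h(Y\times Z)$.

*Proof.* The equality is additivity of entropy together with Lemma 3. Recode $X$ by Lemma 1, keeping its entropy, and let $c$ be the resulting number of symbols. Multiplying out, $(1-\frac1n)(1+\frac1{s(s-1)})>1$ if and only if $n-1>s(s-1)$. Here $n=2^{r^{d-1}(r-1)/2}$, while $s\le3c^{2dr^{d-1}}$ gives $s^2\le9c^{4dr^{d-1}}$. The exponent of $n$ has order $r^d$, and with $c$ fixed that of $s^2$ has order $r^{d-1}$. So for large $r$ both $n\ge s$ and $n-1>s(s-1)$ hold, and Proposition 5 gives the strict inequality. $\square$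

*Proof of Theorem A.* Take $Z$ a single point, and use Lemma 3. $\square$

So equal entropy covers do not always exist, and they fail to exist in every dimension $d\ge2$.

## How large the gap is: Theorem B.3

Let $X$ be nearest-neighbor on $c$ symbols, covering $Y$ by a one-block map. Then $c\ge2$, since more than one symbol occurs in $Y$. Put $\lambda=\log_2c\ge1$ and
$$r=\lceil8d\lambda\rceil+7\le8d\lambda+8\le16d\lambda.$$
We choose $r$ just large enough for Proposition 5 to give a gain.

**Comparing $n$ and $s$.** Since $c^{2dr^{d-1}}\ge2$, we have $s\le2c^{2dr^{d-1}}$ and $s^2\le4c^{4dr^{d-1}}$. Since $r-1\ge6+8d\lambda$, we have $M_r\ge3r^{d-1}+4d\lambda r^{d-1}$, so $n\ge8c^{4dr^{d-1}}\ge2s^2$. In particular $n\ge s$.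

**The gain.** Hence
$$\Big(1-\frac1n\Big)\Big(1+\frac1{s(s-1)}\Big)\ge\Big(1-\frac1{2s^2}\Big)\Big(1+\frac1{s^2}\Big)=1+\frac1{2s^2}-\frac1{2s^4}\ge1+\frac1{4s^2},$$
the last step because $s^2\ge2$. With $\log(1+y)\ge y/2$ for $0\le y\le1$, Proposition 5 (with $Z$ a point) gives
$$h(X)-\log2\ \ge\ \frac1{r^d}\log\Big(1+\frac1{4s^2}\Big)\ \ge\ \frac1{8r^ds^2}\ \ge\ \frac1{32\,r^d}\,c^{-4dr^{d-1}}.$$

**In terms of $c$.** From $r\le16d\lambda$ we get $4dr^{d-1}\log c\le4d(16d)^{d-1}\lambda^{d-1}\log c$. Also, using $\log\lambda\le\lambda$ and $\lambda\ge1$,
$$\log(32r^d)\le\log32+d\log(16d)+d\lambda\le\big(\log32+d\log(16d)+d\big)\lambda^d.$$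
As $\lambda=\log c/\log2$, both quantities are bounded by a constant depending on $d$ times $(\log c)^d$. So $h(X)-\log2\ge\exp(-C_d(\log c)^d)$ for a suitable $C_d$. $\square$

## Two symbols suffice: Theorem B.1

We now encode $Y$ by bits. Choose $k\ge3$ with $(k-2)^d\ge d+2$, that is, $2^{(k-2)^d}\ge|\Sigma_0|$. Each symbol $\theta\in\Sigma_0$ is replaced by a block $\chi(\theta)\in\{0,1\}^{[0,k)^d}$ whose rim shows where the block starts:

* $\chi(\theta)_a=1$ if some $a_i=0$;
* $\chi(\theta)_a=0$ if all $a_i\ge1$ and some $a_i=1$;
* the bits at $a\in[2,k)^d$ encode $\theta$ injectively.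

For example, if $d=2$ we may take $k=4$: the row and column with a coordinate $0$ are all 1's, inside them comes an L of 0's, and the remaining $2\times2$ square stores the four bits of $\theta$.

Let $\chi^\infty(y)_{ku+a}=\chi(y_u)_a$ for $u\in\mathbb Z^d$, $a\in[0,k)^d$. Then $\chi^\infty\circ\sigma^w=\sigma^{kw}\circ\chi^\infty$. Put $P_v=\sigma^v\chi^\infty(Y)$ for $v\in[0,k)^d$ and $Y_\chi=\bigcup_vP_v\subset\{0,1\}^{\mathbb Z^d}$. This is closed and shift-invariant.

**Lemma 7.** The sets $P_v$ are pairwise disjoint, clopen in $Y_\chi$, and $k\mathbb Z^d$-invariant. The shift $Y_\chi$ is sofic, and $h(Y_\chi)=k^{-d}\log2$.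

*Proof.* **Disjointness.** We recover $v$ from a point $x\in P_v$, where $x_u=\chi^\infty(y)_{u+v}$. The hyperplane $\{u_i=g\}$ consists only of 1's if and only if $g+v_i\equiv0\pmod k$. If the congruence holds, all its sites have $a_i=0$. If it fails, take a site with $u_i=g$ and $u_j+v_j\equiv1$ for all $j\ne i$. There $a_i\ge1$ and $a_j=1$ for $j\neq i$, and such a $j$ exists because $d\ge2$. So the site carries $0$. Thus the $P_v$ are disjoint. They are compact and finitely many, so they are clopen in $Y_\chi$. The $k\mathbb Z^d$-invariance follows from $\chi^\infty\circ\sigma^w=\sigma^{kw}\circ\chi^\infty$.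

**Soficity.** By Lemma 1 let $\pi:X^1\to Y$ be a one-block cover with $X^1$ a nearest-neighbor SFT. Take symbols (symbol $\tilde x$ of $X^1$, phase in $(\mathbb Z/k)^d$), with representatives of phases in $[0,k)^d$. The rules are: the phase increases by $e_i$ in direction $e_i$; $\tilde x(u)=\tilde x(u+e_i)$ if $\mathrm{phase}_i(u+e_i)\ne0$; and at phase $0$ the pair $(\tilde x(u),\tilde x(u+ke_i))$ is allowed in $X^1$. In a point of this SFT the phase is $u+v\bmod k$ for some $v\in[0,k)^d$. The field $\tilde x$ is constant on each block $kw+[0,k)^d-v$, and the block values form a point $x^1\in X^1$. Output $\chi(\pi(\tilde x(u)))_{\mathrm{phase}(u)}$. At $u=kw+a-v$ this is $\chi(\pi(x^1)_w)_a=\chi^\infty(\pi(x^1))_{u+v}$. So the output is $\sigma^v\chi^\infty(\pi(x^1))$, and the image is $Y_\chi$.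

**Entropy.** We have $|B_m(Y)|\le|B_{km}(Y_\chi)|\le k^d|B_{m+1}(Y)|$. The first inequality holds because $\chi$ is injective. For the second, a cube of side $km$ in a point of $P_v$ lies in $(m+1)^d$ coded blocks, so it is determined by $v$ and a pattern in $B_{m+1}(Y)$. Now Lemma 3 gives $h(Y_\chi)=k^{-d}\log2$. $\square$

**Lemma 8.** For every sofic $Z$, every SFT cover $X'$ of $Y_\chi\times Z$ has $h(X')>k^{-d}\log2+h(Z)=h(Y_\chi\times Z)$.

*Proof.* The idea is to keep only the part of $X'$ in phase $0$, read it in blocks of side $k$, and obtain a cover of $Y$ times a sofic shift. For a set $W$ of configurations invariant under $k\mathbb Z^d$, let $W^{\langle k\rangle}$ be the set of configurations $u\mapsto x|_{ku+[0,k)^d}$, $x\in W$, over the alphabet of $k$-blocks.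

**The phase-zero part is an SFT.** Let $\psi:X'\to Y_\chi\times Z$ be the cover and $U=\psi^{-1}(P_0\times Z)$, which is nonempty, clopen in $X'$ and $k\mathbb Z^d$-invariant. Being clopen, membership of $x\in X'$ in $U$ is determined by $x|_{[-N,N]^d}$ for some $N$. Then $x\in U$ if and only if $x$ contains no forbidden pattern of $X'$ at any position and, for all $v\in\mathbb Z^d$, the pattern $x|_{kv+[-N,N]^d}$ occurs at the origin in some point of $U$. Necessity uses $k\mathbb Z^d$-invariance; for sufficiency, $v=0$ is enough. In terms of $k$-blocks these are finitely many forbidden patterns (a forbidden pattern of $X'$ gives conditions for each of the $k^d$ positions relative to the blocks). So $U^{\langle k\rangle}$ is an SFT.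

**The factor $Z$.** If $X_Z$ is an SFT cover of $Z$, then $X_Z^{\langle k\rangle}$ is an SFT factoring onto $Z^{\langle k\rangle}$, so $Z^{\langle k\rangle}$ is sofic. Since $|B_m(Z^{\langle k\rangle})|=|B_{km}(Z)|$, we have $h(Z^{\langle k\rangle})=k^dh(Z)$.

**The new cover.** The map $\chi^\infty:Y\to P_0$ is a continuous bijection of compact spaces, hence a homeomorphism, and it intertwines $\sigma^v$ with $\sigma^{kv}$. For $x\in U$ write $\psi(x)=(\chi^\infty(y),z)$. Then $x\mapsto(y,z^{\langle k\rangle})$ is a factor map of $U^{\langle k\rangle}$ onto $Y\times Z^{\langle k\rangle}$, where $z^{\langle k\rangle}$ is $z$ read in $k$-blocks. By Corollary 6, $h(U^{\langle k\rangle})>\log2+k^dh(Z)$. Since $|B_m(U^{\langle k\rangle})|\le|B_{km}(X')|$, we get $k^dh(X')\ge h(U^{\langle k\rangle})>\log2+k^dh(Z)$. Divide by $k^d$. The equality in the lemma is Lemma 7 with additivity of entropy. $\square$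

*Proof of Theorem B.1.* If $d=1$, equal entropy covers exist by Test 1. If $|\Sigma|=1$, the only shift space is one point, which is an SFT and covers itself. If $d\ge2$ and $|\Sigma|\ge2$, regard $\{0,1\}\subset\Sigma$. By Lemma 8 with $Z$ a point, the sofic shift $Y_\chi\subset\Sigma^{\mathbb Z^d}$ has no equal entropy cover. $\square$

## Every positive sofic entropy: Theorem B.2

The plan is to make the entropy of $Y_\chi$ smaller than the target $h$ and to supply the rest by an SFT factor $Z$. One textbook-scale input is needed, the theorem of Hochman–Meyerovitch (*A characterization of the entropies of multidimensional shifts of finite type*, Ann. of Math. 171 (2010)): for $d\ge2$ the entropies of $\mathbb Z^d$ SFTs are exactly the nonnegative right recursively enumerable numbers.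

**Step 1: sofic entropies are right recursively enumerable.** Let $h=h(Y')$ with $Y'$ sofic, and by Lemma 1 let $\Phi$ be a one-block map onto $Y'$ from a nearest-neighbor SFT. Let $L_{m,N}$ be the set of $\Phi(w|_{[0,m)^d})$ with $w$ locally admissible on $[-N,m+N)^d$. This finite set is computable, it decreases as $N$ grows, and it contains $B_m(Y')$. A pattern that lies in $L_{m,N}$ for all $N$ lies in $B_m(Y')$: a limit point of the corresponding $w$'s is a point of the SFT whose image shows the pattern. So $L_{m,N}=B_m(Y')$ for large $N$, and
$$h=\inf_m\frac{\log|B_m(Y')|}{m^d}=\inf_{m,N}\frac{\log|L_{m,N}|}{m^d}.$$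
Let $q_j$ be the minimum over $i\le j$ of computed rationals that exceed $\min_{m,N\le i}m^{-d}\log|L_{m,N}|$ by at most $2^{-i}$ (and are not below it). This is a computable decreasing sequence with limit $h$.

**Step 2: the equivalence inside the statement.** By Step 1 every sofic entropy is right recursively enumerable. Conversely, a nonnegative right recursively enumerable number is the entropy of an SFT by Hochman–Meyerovitch, and SFTs are sofic.

**Step 3: the counterexample of entropy $h$.** If a sofic shift of entropy $h$ without equal entropy cover exists, then $h$ is trivially a sofic entropy. Conversely, let $h>0$ be a sofic entropy. Choose $k\ge3$ with $k^{-d}\log2\le h$ and $(k-2)^d\ge d+2$. The number $h-k^{-d}\log2$ is nonnegative. It is right recursively enumerable, by Step 1 and because $\log2$ is computable. (Subtract $k^{-d}$ times a computable increasing sequence of rationals tending to $\log 2$.) By Hochman–Meyerovitch there is a $\mathbb Z^d$ SFT $Z$ with $h(Z)=h-k^{-d}\log2$. The shift $Y_\chi\times Z$ is sofic, being a factor of the product of two SFTs. Its entropy is $k^{-d}\log2+h(Z)=h$,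 and by Lemma 8 every SFT cover of it has entropy greater than $h$. $\square$
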